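\title{Monotone Borel hulls of null sets and of measurable sets}

\begin{abstract}
A Borel hull operation assigns to every set $A$ in a family of subsets of the real line a Borel superset that differs from $A$ by a Lebesgue null set; it is monotone if it respects inclusion. We show that under Martin's Axiom for $\aleph_1$ dense sets there is no monotone Borel hull operation on the Lebesgue measurable sets. Martin's Axiom with the negation of the Continuum Hypothesis gives $\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)$, and this equality yields a monotone Borel hull operation on the null sets. So it is consistent that such an operation exists on the null sets but not on the measurable sets, which answers two questions of Filipczak, Roslanowski and Shelah. As a complement we show that a monotone Borel hull operation on the measurable sets exists whenever $\operatorname{cof}(\mathcal N)=\aleph_1$.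
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\lambda$ be Lebesgue measure on $\mathbb R$, let $\mathcal N$ be the $\sigma$-ideal of null sets, and let $\mathcal S_{\mathcal N}$ be the $\sigma$-algebra of Lebesgue measurable sets. Every measurable set $A$ is contained in a $G_\delta$ set $H$ with $H\setminus A$ null. There are many such $H$, and the axiom of choice picks one for each $A$. We ask whether the choices can be made to respect inclusion.

\begin{definition}\label{def:hull}
Let $\mathcal F$ be a family and $\mathcal I$ an ideal of subsets of $\mathbb R$. A map $\psi\colon\mathcal F\to\mathrm{Borel}(\mathbb R)$ is a \emph{Borel hull operation on $\mathcal F$ with respect to $\mathcal I$} if $A\subseteq\psi(A)$ and $\psi(A)\setminus A\in\mathcal I$ for all $A\in\mathcal F$. It is \emph{monotone} if $A\subseteq A'$ implies $\psi(A)\subseteq\psi(A')$ for $A,A'\in\mathcal F$. When $\mathcal I=\mathcal N$ we speak simply of a \emph{monotone Borel hull on $\mathcal F$}.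
\end{definition}

On the Borel sets the identity is a monotone Borel hull. A monotone Borel hull on $\mathcal S_{\mathcal N}$ restricts to one on $\mathcal N$, and on $\mathcal N$ the requirement is that each null set be sent, monotonically, to a Borel null superset. One way to achieve this is through two cardinal invariants of $\mathcal N$. The \emph{additivity} $\operatorname{add}(\mathcal N)$ is the least size of a family of null sets whose union is not null. The \emph{cofinality} $\operatorname{cof}(\mathcal N)$ is the least size of a family $\mathcal B\subseteq\mathcal N$ that is \emph{cofinal}, meaning that every null set is contained in a member of $\mathcal B$. We have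
\begin{equation}\label{eq:ineq}
\aleph_1\le\operatorname{add}(\mathcal N)\le\operatorname{cof}(\mathcal N)\le\mathfrak c ,
\end{equation}
because countable unions of null sets are null, the union of a cofinal family contains every singleton and so is $\mathbb R$, and the null $G_\delta$ sets form a cofinal family of size at most $\mathfrak c$. When the two invariants agree, $\mathcal N$ has a cofinal well-ordered chain, and this gives the following well-known result.

\begin{theorem}\label{thm:null}
If $\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)$, then there is a monotone Borel hull on $\mathcal N$.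
\end{theorem}

\begin{proof}
Let $\kappa$ be the common value and let $\{B_\alpha:\alpha<\kappa\}$ be cofinal in $\mathcal N$. By recursion on $\alpha<\kappa$ choose Borel null sets $E_\alpha\supseteq B_\alpha\cup\bigcup_{\beta<\alpha}E_\beta$; the set on the right is a union of fewer than $\operatorname{add}(\mathcal N)$ null sets, hence null. The sequence $(E_\alpha)_{\alpha<\kappa}$ is increasing and cofinal. For $A\in\mathcal N$ let $\rho(A)$ be the least $\alpha$ with $A\subseteq E_\alpha$, and put $\psi(A)=E_{\rho(A)}$. If $A\subseteq A'$, then $A\subseteq E_{\rho(A')}$, so $\rho(A)\le\rho(A')$ and $\psi(A)\subseteq\psi(A')$.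
\end{proof}

Filipczak, Roslanowski and Shelah \cite{FRS} asked whether the passage from null sets to measurable sets can fail.

\medskip\noindent\textbf{Question.} \emph{Is it consistent that there is a monotone Borel hull on $\mathcal N$ but none on $\mathcal S_{\mathcal N}$? In particular, is it consistent that $\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)$ but there is no monotone Borel hull on $\mathcal S_{\mathcal N}$?}
\medskip

One might guess that the answer is no, since a measurable set is a Borel set up to a null set, and the Borel part can be chosen monotonically. Let $\Phi(A)$ be the set of $x$ with $\lambda(A\cap(x-h,x+h))/2h\to1$ as $h\to0^+$. The map $\Phi$ is monotone; $\Phi(A)$ is Borel, because $\lambda(A\cap(x-h,x+h))$ is continuous in $(x,h)$ and so rational $h$ suffice; and $A\triangle\Phi(A)$ is null by the Lebesgue density theorem. Given a monotone Borel hull $\psi_0$ on $\mathcal N$, the formula $\psi(A)=\Phi(A)\cup\psi_0(A\setminus\Phi(A))$ therefore defines a Borel hull operation on $\mathcal S_{\mathcal N}$. But test monotonicity on a null set $A$ inside an open set $V$. Here $\Phi(A)=\emptyset$ and $V\subseteq\Phi(V)$, so we need $\psi_0(A)\subseteq\Phi(V)\cup\psi_0(\emptyset)$,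 and monotonicity of $\psi_0$ on $\mathcal N$ says nothing about open sets. Our main theorem locates an obstruction in exactly such pairs $A\subseteq V$. For $\varepsilon>0$ let
\[
\mathcal O_\varepsilon=\{V\subseteq\mathbb R: V\text{ open and }\lambda(V)\le\varepsilon\}.
\]
Martin's Axiom and coanalytic sets are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:main}
Assume $\mathrm{MA}_{\aleph_1}$. There is no monotone Borel hull on $\mathcal S_{\mathcal N}$. More strongly, for no $\varepsilon>0$ is there a map $\psi\colon\mathcal N\cup\mathcal O_\varepsilon\to\mathcal P(\mathbb R)$ such that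
\begin{enumerate}
\item[(1)] $A\subseteq\psi(A)$ for all $A\in\mathcal N\cup\mathcal O_\varepsilon$;
\item[(2)] $A\subseteq V$ implies $\psi(A)\subseteq\psi(V)$, for $A\in\mathcal N$ and $V\in\mathcal O_\varepsilon$;
\item[(3)] $\psi(V)\ne\mathbb R$ for $V\in\mathcal O_\varepsilon$;
\item[(4)] $\psi(A)$ is coanalytic for $A\in\mathcal N$.
\end{enumerate}
\end{theorem}

Both parts of the question therefore have the answer yes.

\begin{corollary}\label{cor:con}
If ZFC is consistent, then so is ZFC together with the statement ``$\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)$, there is a monotone Borel hull on $\mathcal N$, and there is none on $\mathcal S_{\mathcal N}$''. Moreover, over a model of GCH, for each regular $\kappa\ge\aleph_2$ this statement can be forced together with $\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)=\mathfrak c=\kappa$.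
\end{corollary}

The bound $\aleph_2$ marks where the phenomenon starts.

\begin{theorem}\label{thm:aleph1}
If $\operatorname{cof}(\mathcal N)=\aleph_1$ (with $\mathfrak c$ arbitrary), then there is a monotone Borel hull on $\mathcal S_{\mathcal N}$.
\end{theorem}

So if $\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)=\kappa$, a monotone Borel hull on $\mathcal S_{\mathcal N}$ always exists when $\kappa=\aleph_1$, and it may fail to exist for each regular $\kappa\ge\aleph_2$. We do not decide whether existence is also consistent when $\kappa\ge\aleph_2$.

Section~\ref{sec:model} shows the obstruction in a special case, Section~\ref{sec:lemmas} proves the two consequences of $\mathrm{MA}_{\aleph_1}$ that extend it to the general case, and Section~\ref{sec:main} proves Theorem~\ref{thm:main} and Corollary~\ref{cor:con}. Section~\ref{sec:aleph1}, on Theorem~\ref{thm:aleph1}, is independent of these.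

\section{Martin's Axiom and analytic sets}\label{sec:background}

An ordinal is the set of smaller ordinals, and every countable subset of $\omega_1$ is bounded in $\omega_1$.

Let $(P,\le)$ be a partial order; $p\le q$ is read ``$p$ extends $q$''. Two elements are \emph{compatible} if they have a common extension, and an \emph{antichain} is a set of pairwise incompatible elements. The order $P$ is \emph{ccc} if all its antichains are countable. A set $D\subseteq P$ is \emph{dense below $q$} if every $p\le q$ has an extension in $D$, and \emph{dense} if every $p\in P$ has. A \emph{filter} is a nonempty upward closed set $G\subseteq P$ any two of whose members have a common extension in $G$. For an infinite cardinal $\kappa$, $\mathrm{MA}_\kappa$ states that for every nonempty ccc order $P$ and every family of at most $\kappa$ dense subsets of $P$ there is a filter meeting each of them. Martin's Axiom, MA, states that $\mathrm{MA}_\kappa$ holds for all $\kappa<\mathfrak c$; thus MA with the negation of CH implies $\mathrm{MA}_{\aleph_1}$. We use two facts.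
\begin{itemize}
\item[(MS)] (Martin--Solovay) MA implies $\operatorname{add}(\mathcal N)=\mathfrak c$, and $\mathrm{MA}_{\aleph_1}$ implies $\operatorname{add}(\mathcal N)>\aleph_1$.
\item[(ST)] (Solovay--Tennenbaum) Over a model of GCH, for each regular $\kappa\ge\aleph_2$ one can force MA together with $\mathfrak c=\kappa$. In particular MA with the negation of CH is consistent relative to ZFC.
\end{itemize}
We also use the \emph{$\Delta$-system lemma}: every uncountable family of finite sets has an uncountable subfamily any two members of which have the same intersection $r$.

The Baire space $\omega^\omega$ has the countable base of clopen sets $[s]=\{y\in\omega^\omega: s\subseteq y\}$, where $s$ ranges over the set $\omega^{<\omega}$ of finite sequences. A set $W\subseteq\mathbb R$ is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$, and \emph{coanalytic} if its complement is analytic. Borel sets are both analytic and coanalytic, and the intersection of two analytic sets is analytic. There are at most $\mathfrak c$ analytic sets, since a continuous map on $\omega^\omega$ is determined by its values on a countable dense set.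

\section{A model case: hulls that fix the open sets}\label{sec:model}

Monotonicity bounds $\psi(A)$ from above by $\psi(V)$ for every $V\supseteq A$. If there are uncountably many such bounds, they may leave no room for a definable set. This is easiest to see when $\psi$ does not enlarge open sets.

\begin{example}\label{ex:model}
Suppose $\psi$ satisfies (1), (2), (4) of Theorem~\ref{thm:main} and $\psi(V)=V$ for all $V\in\mathcal O_\varepsilon$. Let $C$ be the Cantor ternary set, a closed null set of size $\mathfrak c$, and fix $V\in\mathcal O_\varepsilon$ with $C\subseteq V$. For $z\in C$ let $V_z=V\setminus\{z\}\in\mathcal O_\varepsilon$. Given $Z\subseteq C$, the null set $N=C\setminus Z$ is contained in $V_z$ for every $z\in Z$. By (1) and (2), $\psi(N)$ contains $C\setminus Z$ and misses every point of $Z$, so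
\[
Z=C\setminus\psi(C\setminus Z).
\]
This is contradictory in two ways. First, $Z\mapsto\psi(C\setminus Z)$ is an injection of the $2^{\mathfrak c}$ subsets of $C$ into the at most $\mathfrak c$ coanalytic sets; this needs only ZFC. Second, every $Z\subseteq C$ is analytic; taking $|Z|=\aleph_1$ we get an analytic set that is covered by $\aleph_1$ closed sets, its singletons, but not by countably many of them, and Lemma~\ref{lem:cover} below shows that $\mathrm{MA}_{\aleph_1}$ forbids this.
\end{example}

The example rests on a family of pairs $(z,V_z)$ with two properties:
\[
\text{(a) } z\notin\psi(V_z),\qquad\qquad \text{(b) } z'\in V_z \text{ for } z'\neq z .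
\]
A general $\psi$ may fill the hole and put $z$ back into $\psi(V\setminus\{z\})$. Condition (3) says only that $\psi(V)$ misses \emph{some} point, so the point has to be chosen after the open set. A recursion of length $\omega_1$ still works: at stage $k$ the earlier points $z_j$, $j<k$, are countably many, so they fit into some $V_k\in\mathcal O_\varepsilon$, and then we choose $z_k\notin\psi(V_k)$. This secures (a) and half of (b): $z_j\in V_k$ for $j<k$, with no control for $j>k$. The first task is to recover the other half on an uncountable set of indices.

The family so obtained has size $\aleph_1$. Counting then yields only $2^{\aleph_1}\le\mathfrak c$, which Cantor's theorem does not refute when $\aleph_1<\mathfrak c$. So we use the second contradiction of Example~\ref{ex:model}, with the closed sets $\mathbb R\setminus V_k$ in the role of the singletons.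

\section{Two consequences of $\mathrm{MA}_{\aleph_1}$}\label{sec:lemmas}

\subsection*{Free sets}
We write the half of (b) that we have in terms of the closed complements $T_k=\mathbb R\setminus V_k$: it reads $z_j\notin T_k$ for $j<k$. The smallest instance of what we want is one pair of indices for which the relation holds in both directions. This needs no Martin's Axiom.

\begin{lemma}\label{lem:pair}
Let $n\ge1$, and for $\xi<\omega_1$ let $a_\xi\in\mathbb R^n$ and let $G_\xi\subseteq\mathbb R^n$ be closed. If $a_\xi\notin G_\eta$ whenever $\xi<\eta$, then there are $\xi<\eta$ with $a_\eta\notin G_\xi$.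
\end{lemma}

\begin{proof}
The closed sets $H_\eta=\bigcap_{\xi<\eta}G_\xi$ (with $H_0=\mathbb R^n$) decrease with $\eta$. They are eventually constant. Indeed, fix a countable base; for each basic open set $U$ disjoint from some $H_\eta$ let $\eta_U$ be the least such $\eta$, and let $\eta_0<\omega_1$ bound all $\eta_U$. For $\eta\ge\eta_0$, the complement of $H_\eta$ is a union of basic sets $U$ disjoint from $H_\eta$, and each such $U$ is disjoint from $H_{\eta_U}\supseteq H_{\eta_0}$. Hence $H_{\eta_0}\subseteq H_\eta$, and $H_\eta=H_{\eta_0}$.

If $a_\eta\in G_\xi$ for all $\xi<\eta$, then $a_{\eta_0}\in H_{\eta_0}=H_{\eta_0+2}\subseteq G_{\eta_0+1}$, contrary to the hypothesis.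
\end{proof}

\begin{remark}\label{rem:closed}
The lemma fails for $F_\sigma$ sets. By recursion on $k<\omega_1$ choose a null $G_\delta$ set $E_k\supseteq\bigcup_{j<k}(E_j\cup\{z_j\})$ and a point $z_k\notin E_k$, and put $T_k=\mathbb R\setminus E_k$. Then $z_j\notin T_k$ but $z_k\in T_j$ for all $j<k$. This is why the argument below cannot be run inside $\mathcal N$, with null $G_\delta$ sets in place of the open sets $V_k$, where it would contradict Theorem~\ref{thm:null}.
\end{remark}

To pass from a pair to an uncountable set we force with finite approximations. The ccc amounts to finding a good pair of $n$-tuples, which is Lemma~\ref{lem:pair} in $\mathbb R^n$.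

\begin{lemma}\label{lem:free}
Assume $\mathrm{MA}_{\aleph_1}$. For $k<\omega_1$ let $z_k\in\mathbb R$ and let $T_k\subseteq\mathbb R$ be closed, with $z_j\notin T_k$ whenever $j<k$. Then there is an uncountable $J\subseteq\omega_1$ such that $z_j\notin T_k$ for all distinct $j,k\in J$.
\end{lemma}

\begin{proof}
Call $F\subseteq\omega_1$ \emph{free} if $z_j\notin T_k$ for all distinct $j,k\in F$. Let $Q$ be the set of finite free sets, ordered by reverse inclusion. Singletons are free, and subsets of free sets are free, so $F,F'\in Q$ are compatible if and only if $F\cup F'$ is free.

\emph{$Q$ is ccc.} Given uncountably many members of $Q$, we find two that are compatible. By the $\Delta$-system lemma we may assume that they have the form $r\cup s$, where the sets $s$ are pairwise disjoint and disjoint from $r$. At most one $s$ is empty, and uncountably many have the same size $n\ge1$; keep only those. Since the sets $s$ are pairwise disjoint, only countably many of them meet a given countable ordinal. So by recursion we can select $F_\xi=r\cup s_\xi$ for $\xi<\omega_1$ with $\max s_\xi<\min s_\eta$ whenever $\xi<\eta$. Let $a_\xi\in\mathbb R^n$ list the points $z_j$, $j\in s_\xi$,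 and let
\[
G_\xi=\Big\{(x_1,\dots,x_n)\in\mathbb R^n:\ x_i\in\bigcup_{k\in s_\xi}T_k\ \text{ for some } i\Big\},
\]
a finite union of closed sets. By definition,
\[
a_\eta\notin G_\xi\iff z_j\notin T_k\text{ for all } j\in s_\eta,\ k\in s_\xi .
\]
For $\xi<\eta$ all elements of $s_\xi$ lie below all elements of $s_\eta$, so $a_\xi\notin G_\eta$ by hypothesis. Lemma~\ref{lem:pair} gives $\xi<\eta$ with $a_\eta\notin G_\xi$ as well. Then $F_\xi\cup F_\eta$ is free: two distinct elements either lie both in $F_\xi$, or both in $F_\eta$, or one lies in $s_\xi$ and the other in $s_\eta$, and the last case is covered by $a_\xi\notin G_\eta$ and $a_\eta\notin G_\xi$.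

\emph{Density.} For $\alpha<\omega_1$ let $D_\alpha=\{F\in Q:F\not\subseteq\alpha\}$. These sets need not be dense: if $z_j\in T_k$ for all $j>k$, then $\{k\}$ has no extension in $D_{k+1}$. We claim, however, that there is $q\in Q$ below which every $D_\alpha$ is dense. Otherwise the set $R$ of those $r\in Q$ for which there is $\alpha_r<\omega_1$ such that no extension of $r$ lies in $D_{\alpha_r}$ is dense in $Q$. Let $\mathcal A\subseteq R$ be maximal among antichains of $Q$ contained in $R$. Every $p\in Q$ is compatible with a member of $\mathcal A$, since $p$ has an extension in $R$, which by maximality is compatible with a member of $\mathcal A$. By the ccc $\mathcal A$ is countable, so $\alpha^*=\sup_{r\in\mathcal A}\alpha_r<\omega_1$. Take $r\in\mathcal A$ compatible with $\{\alpha^*\}$. Then $r\cup\{\alpha^*\}$ extends $r$ and lies in $D_{\alpha_r}$ because $\alpha^*\notin\alpha_r$, a contradiction.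

\emph{The set $J$.} The order $Q_q=\{F\in Q:F\supseteq q\}$ is ccc, since a common extension in $Q$ of two members of $Q_q$ lies in $Q_q$, and each $D_\alpha\cap Q_q$ is dense in $Q_q$. Let $G\subseteq Q_q$ be a filter meeting all $D_\alpha$, and let $J=\bigcup G$. Then $J\not\subseteq\alpha$ for every $\alpha<\omega_1$, so $J$ is uncountable. Any two elements of $J$ lie in members of $G$, hence in a common member of $G$, so $J$ is free.
\end{proof}

\subsection*{Covering analytic sets by closed sets}
The second lemma is a Baire category argument for $\aleph_1$ closed sets. It is carried out on the part of the tree $\omega^{<\omega}$ where no countable subcover exists.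

\begin{lemma}\label{lem:cover}
Assume $\mathrm{MA}_{\aleph_1}$. Let $W\subseteq\mathbb R$ be analytic and let $\mathcal T$ be a family of at most $\aleph_1$ closed sets with $W\subseteq\bigcup\mathcal T$. Then $W$ is covered by countably many members of $\mathcal T$.
\end{lemma}

\begin{proof}
Let $W\ne\emptyset$ and let $f\colon\omega^\omega\to W$ be a continuous surjection. Call $s\in\omega^{<\omega}$ \emph{small} if $f([s])$ is covered by countably many members of $\mathcal T$. Suppose that the empty sequence is not small, and let $P$ be the set of sequences that are not small, ordered by reverse inclusion. It is nonempty and countable, hence ccc.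

For $n\in\omega$ the set $\{t\in P:|t|\ge n\}$ is dense in $P$: if $s\in P$, then $[s]$ is the union of the countably many sets $[s^\frown i]$, $i\in\omega$, so some $s^\frown i$ is not small, and we iterate. For $T\in\mathcal T$ the set $D_T=\{t\in P: f([t])\cap T=\emptyset\}$ is dense in $P$. Indeed, let $s\in P$. Since $T$ is closed, $[s]\setminus f^{-1}(T)$ is open, so it is the union of the countably many $[t]$ with $t\supseteq s$ and $f([t])\cap T=\emptyset$. If all these $t$ were small, then $f([s])\subseteq T\cup\bigcup_t f([t])$ would be covered by countably many members of $\mathcal T$. So one of them lies in $P$, hence in $D_T$.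

Let $G$ be a filter meeting these at most $\aleph_1$ dense sets. Two sequences with a common extension are comparable, and $G$ contains arbitrarily long sequences, so $y=\bigcup G$ is a point of $\omega^\omega$. For $T\in\mathcal T$ pick $t\in G\cap D_T$; then $y\in[t]$, so $f(y)\notin T$. Thus $f(y)\in W\setminus\bigcup\mathcal T$, a contradiction.
\end{proof}

\section{No monotone hull on the measurable sets}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\psi$ be a monotone Borel hull on $\mathcal S_{\mathcal N}$ and let $\varepsilon>0$. Its restriction to $\mathcal N\cup\mathcal O_\varepsilon$ satisfies (1) and (2) by definition, (3) because $\lambda(\psi(V))=\lambda(V)\le\varepsilon$, and (4) because Borel sets are coanalytic. So it suffices to refute (1)--(4). Assume $\mathrm{MA}_{\aleph_1}$ and let $\psi$ satisfy (1)--(4) for some $\varepsilon>0$.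

\emph{The pairs.} By recursion on $k<\omega_1$ choose $V_k\in\mathcal O_\varepsilon$ containing the countable set $\{z_j:j<k\}$, and then, by (3), a point $z_k\notin\psi(V_k)$. The sets $T_k=\mathbb R\setminus V_k$ are closed and $z_j\notin T_k$ for $j<k$. Lemma~\ref{lem:free} gives an uncountable $J\subseteq\omega_1$ with
\begin{equation}\label{eq:free}
z_j\notin T_k\quad\text{for all distinct } j,k\in J .
\end{equation}

\emph{The null set.} We want to apply (2) to a null set lying inside all $V_k$, $k\in J$. The intersection $\bigcap_{k\in J}V_k$ is not known to be null, so we cut it down, as the Cantor set did in Example~\ref{ex:model}, by a null $G_\delta$ set that contains all the points. The set $Z=\{z_j:j\in J\}$ is a union of at most $\aleph_1$ singletons, so it is null by (MS). Fix open sets $G_n$, $n\in\omega$, such that $B=\bigcap_nG_n$ is null and contains $Z$, and put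
\[
N=B\cap\bigcap_{k\in J}V_k,\qquad W=\mathbb R\setminus\psi(N),\qquad \mathcal T=\{T_k:k\in J\}\cup\{\mathbb R\setminus G_n:n\in\omega\}.
\]
Then $N\subseteq B$ is null, $W$ is analytic by (4), $\mathcal T$ consists of at most $\aleph_1$ closed sets, and $\bigcup\mathcal T=\mathbb R\setminus N$. By (1), $N\subseteq\psi(N)$, so $W\subseteq\bigcup\mathcal T$. By (2), $\psi(N)\subseteq\psi(V_k)$ for $k\in J$, and $z_k\notin\psi(V_k)$, so $Z\subseteq W$.

\emph{The contradiction.} By Lemma~\ref{lem:cover} there is a countable $C\subseteq J$ with
\[
W\subseteq\bigcup_{k\in C}T_k\cup\bigcup_{n}(\mathbb R\setminus G_n).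
\]
Pick $j\in J\setminus C$. Then $z_j\in Z\subseteq W$. But $z_j\in B\subseteq G_n$ for all $n$, and $z_j\notin T_k$ for all $k\in C$ by \eqref{eq:free}. So $z_j$ is not in the right-hand side, a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
None of the conditions can be dropped. The constant map $\emptyset$ satisfies all but (1), any Borel hull operation satisfies (1), (3) and (4), the constant map $\mathbb R$ satisfies all but (3), and the identity satisfies all but (4). The axiom $\mathrm{MA}_{\aleph_1}$ is used three times: to find $J$, to make $Z$ null, and to extract the countable subcover. It cannot be dropped either: under CH we have $\operatorname{cof}(\mathcal N)=\aleph_1$ by \eqref{eq:ineq}, and Theorem~\ref{thm:aleph1} applies.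
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:con}]
Assume MA and the negation of CH. By (MS) and \eqref{eq:ineq}, $\operatorname{add}(\mathcal N)=\operatorname{cof}(\mathcal N)=\mathfrak c$. Theorem~\ref{thm:null} gives a monotone Borel hull on $\mathcal N$. Since $\mathrm{MA}_{\aleph_1}$ holds, Theorem~\ref{thm:main} excludes one on $\mathcal S_{\mathcal N}$. Both assertions of the corollary now follow from (ST).
\end{proof}

\section{A monotone hull when $\operatorname{cof}(\mathcal N)=\aleph_1$}\label{sec:aleph1}

In the proof of Theorem~\ref{thm:null} each null set received a rank, and the rank was monotone. For measurable sets we again assign a rank, an ordinal $\gamma<\omega_1$ at which $A$ has a canonical Borel approximation, but there is no reason for it to be monotone in $A$. We first show how to glue the approximations of different ranks into a monotone hull, and then construct them.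

\subsection*{Gluing approximations}
Definition~\ref{def:hull} makes sense for subsets of any topological space $X$. Suppose that at each level $\gamma$ we have a monotone approximation $L_\gamma(A)$ that is never too large, and a monotone approximation $R_\gamma(A)$ that is never too small. Where the two agree, their common value is a hull of $A$.

\begin{lemma}\label{lem:glue}
Let $X$ be a topological space, $\mathcal F$ a family and $\mathcal I$ a $\sigma$-ideal of subsets of $X$. For $\gamma<\omega_1$ let $L_\gamma,R_\gamma\colon\mathcal F\to\mathrm{Borel}(X)$ be monotone maps such that for all $A\in\mathcal F$: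
\begin{enumerate}
\item[(i)] $L_\gamma(A)\setminus A\in\mathcal I$ and $A\subseteq R_\gamma(A)$ for all $\gamma<\omega_1$;
\item[(ii)] $L_\gamma(A)=R_\gamma(A)$ for some $\gamma<\omega_1$.
\end{enumerate}
Then there is a monotone Borel hull operation on $\mathcal F$ with respect to $\mathcal I$.
\end{lemma}

Let $\rho(A)$ be the least $\gamma$ as in (ii). The map $A\mapsto L_{\rho(A)}(A)$ is a hull operation, but it compares badly across levels. To see the repair, suppose that $\rho$ takes only the values $0$ and $1$, and that $L_0(A)\subseteq R_0(A)$ for all $A$. For sets of rank $0$ keep $\Psi(A)=L_0(A)=R_0(A)$. A set $A$ of rank $1$ must be compared with sets of rank $0$ on both sides. If $A^-\subseteq A$ has rank $0$, we need $L_0(A^-)\subseteq\Psi(A)$, which follows if $L_0(A)\subseteq\Psi(A)$. If $A^+\supseteq A$ has rank $0$, we need $\Psi(A)\subseteq R_0(A^+)$, which follows if $\Psi(A)\subseteq R_0(A)$. So we squeeze the level-$1$ hull between the level-$0$ approximations: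
\[
\Psi(A)=L_0(A)\cup\big(L_1(A)\cap R_0(A)\big).
\]
By (i), intersecting with $R_0(A)$ loses no point of $A$, and adding $L_0(A)$ adds only a set in $\mathcal I$. The formula is monotone among sets of rank $1$. The general case repeats this at all levels up to $\rho(A)$.

\begin{proof}[Proof of Lemma~\ref{lem:glue}]
For $A\in\mathcal F$ and $\beta<\omega_1$ put
\[
P_\beta(A)=L_\beta(A)\cap\bigcap_{\gamma\le\beta}R_\gamma(A),\qquad \Psi(A)=\bigcup_{\beta\le\rho(A)}P_\beta(A).
\]
Each $P_\beta$ is monotone. Since $\rho(A)<\omega_1$, all unions and intersections are countable, and $\Psi(A)$ is Borel.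

\emph{Hull.} Let $\rho=\rho(A)$. We have $A\subseteq R_\gamma(A)$ for all $\gamma$ and $A\subseteq R_\rho(A)=L_\rho(A)$, so $A\subseteq P_\rho(A)\subseteq\Psi(A)$. Also $\Psi(A)\setminus A\subseteq\bigcup_{\beta\le\rho}(L_\beta(A)\setminus A)$, a countable union of sets in $\mathcal I$.

\emph{Monotone.} Let $A\subseteq A'$, $\rho'=\rho(A')$ and $\beta\le\rho(A)$. If $\beta\le\rho'$, then $P_\beta(A)\subseteq P_\beta(A')\subseteq\Psi(A')$. If $\beta>\rho'$, then $P_\beta(A)\subseteq R_\gamma(A)\subseteq R_\gamma(A')$ for all $\gamma\le\rho'$, and for $\gamma=\rho'$ this gives $P_\beta(A)\subseteq R_{\rho'}(A')=L_{\rho'}(A')$. Hence $P_\beta(A)\subseteq P_{\rho'}(A')\subseteq\Psi(A')$.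
\end{proof}

\subsection*{Closed sets on which $A$ is clopen}
Interior and closure are monotone approximations from below and above, and they agree on clopen sets. So we look for $\aleph_1$ ways of covering almost all of the space by countably many closed sets, such that each measurable set is relatively clopen in all pieces of one of the covers. For this we work in $X=2^\omega$ with the product measure $\mu$, where the clopen sets are countably many and approximate all measurable sets: if $A$ is measurable and $\delta>0$, take $K\subseteq A\subseteq U$ with $K$ compact, $U$ open and $\mu(U\setminus K)\le\delta$, and cover $K$ by finitely many basic clopen subsets of $U$; their union $C$ satisfies $\mu(A\triangle C)\le\delta$. A measurable set is thus coded, up to a null set, by a sequence of integers, and the following fact captures all such sequences by $\aleph_1$ objects.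

\begin{itemize}
\item[(B)] (Bartoszy\'nski's characterization of $\operatorname{cof}(\mathcal N)$; see \cite[Theorem 2.3.9]{BJ}.) If $\operatorname{cof}(\mathcal N)=\aleph_1$, there is a family $\mathcal S$ of $\aleph_1$ sequences $S=(S(n))_{n\in\omega}$ of finite subsets of $\omega$ with $\sum_{n\ge1}|S(n)|/n^2<\infty$, such that for every $f\in\omega^\omega$ there is $S\in\mathcal S$ with $f(n)\in S(n)$ for all but finitely many $n$.
\end{itemize}
Since $4^{-n}\le n^{-2}$ for $n\ge1$, each $S\in\mathcal S$ satisfies $\sum_n4^{-n}|S(n)|<\infty$, and this is all we use of the growth condition.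

To move between $\mathbb R$ and $X$, note that a Gaussian measure on $\mathbb R$ has an everywhere positive density and so has the same null sets as $\lambda$. By the isomorphism theorem for atomless Borel probability measures \cite[17.41]{Kechris}, there is a Borel isomorphism $g\colon\mathbb R\to X$ carrying the Gaussian measure to $\mu$. Then $A\subseteq\mathbb R$ is null if and only if $g(A)$ is $\mu$-null. As the measurable sets are those that differ from a Borel set by a null set, $A$ is measurable if and only if $g(A)$ is $\mu$-measurable.

\begin{lemma}\label{lem:pieces}
Assume $\operatorname{cof}(\mathcal N)=\aleph_1$. There are null Borel sets $B_\gamma\subseteq X$ and closed sets $X^\gamma_m\subseteq X$, for $\gamma<\omega_1$ and $m\in\omega$, with $X\setminus B_\gamma=\bigcup_mX^\gamma_m$, such that for every measurable $A\subseteq X$ there is $\gamma<\omega_1$ for which $A\cap X^\gamma_m$ is clopen in $X^\gamma_m$ for every $m$.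
\end{lemma}

The idea is this. Take clopen sets $C_n$ with $\mu(A\triangle C_n)\le4^{-n}$. Off a null set $N_A$, a point lies in $A$ if and only if it lies in $C_n$ for all large $n$. On a set where this happens uniformly, from a fixed index $M$ on, $A$ coincides with $C_M$ and is relatively clopen. The error sets $A\triangle C_n$ are not clopen and cannot be coded by integers, but the differences $C_n\triangle C_{n+1}$ can, and avoiding them for $n\ge M$ is what uniformity means. Fact (B) handles the differences, and a cofinal family of null sets handles $N_A$.

\begin{proof}
Let $\mathcal S$ be as in (B). Transferring a cofinal family through $g$ and enlarging its members, we get a cofinal family $\mathcal B$ of at most $\aleph_1$ null $G_\delta$ subsets of $X$. Let $(Q_i)_{i\in\omega}$ enumerate the clopen subsets of $X$.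

\emph{The covers.} For $S\in\mathcal S$ and $n,m\in\omega$ put
\[
E_{S,n}=\bigcup\{Q_i:i\in S(n),\ \mu(Q_i)\le2\cdot4^{-n}\},\qquad Y^S_m=X\setminus\bigcup_{n\ge m}E_{S,n}.
\]
The set $E_{S,n}$ is clopen of measure at most $2\cdot4^{-n}|S(n)|$. These bounds are summable, so by the Borel--Cantelli lemma the Borel set $B_S$ of points lying in infinitely many $E_{S,n}$ is null. The sets $Y^S_m$ are closed, increase with $m$, and have union $X\setminus B_S$. For $B\in\mathcal B$ write $X\setminus B=\bigcup_mF^B_m$ with $F^B_m$ closed and increasing. List $\mathcal S\times\mathcal B$ as $(S_\gamma,B'_\gamma)_{\gamma<\omega_1}$, and for $(S,B)=(S_\gamma,B'_\gamma)$ let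
\[
B_\gamma=B_S\cup B,\qquad X^\gamma_m=Y^S_m\cap F^B_m .
\]
Since both sequences increase, $\bigcup_mX^\gamma_m=(X\setminus B_S)\cap(X\setminus B)=X\setminus B_\gamma$.

\emph{Capturing $A$.} Let $A$ be measurable and choose clopen $C_n$ with $\mu(A\triangle C_n)\le4^{-n}$. By Borel--Cantelli the set $N_A$ of points lying in infinitely many $A\triangle C_n$ is null. Put $D_n=C_n\triangle C_{n+1}$. It is clopen and contained in $(A\triangle C_n)\cup(A\triangle C_{n+1})$, so $\mu(D_n)\le2\cdot4^{-n}$. Let $f(n)$ satisfy $Q_{f(n)}=D_n$. Choose $S\in\mathcal S$ and $n_0$ with $f(n)\in S(n)$ for $n\ge n_0$; then $D_n\subseteq E_{S,n}$ for $n\ge n_0$. Choose $B\in\mathcal B$ with $N_A\subseteq B$, and let $\gamma$ be an index of $(S,B)$.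

Fix $m$, let $M=\max(m,n_0)$ and $x\in X^\gamma_m$. For $n\ge M$ we have $x\notin E_{S,n}$, so $x\notin D_n$, that is, $x\in C_n$ if and only if $x\in C_{n+1}$. Thus $x\in C_n$ if and only if $x\in C_M$, for all $n\ge M$. Since $x\notin B\supseteq N_A$, there is $n\ge M$ with $x\notin A\triangle C_n$, and for this $n$
\[
x\in A\iff x\in C_n\iff x\in C_M .
\]
Hence $A\cap X^\gamma_m=C_M\cap X^\gamma_m$ is clopen in $X^\gamma_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:aleph1}]
Take $B_\gamma$ and $X^\gamma_m$ from Lemma~\ref{lem:pieces}. For measurable $A\subseteq X$ put
\[
L_\gamma(A)=B_\gamma\cup\bigcup_m\operatorname{int}_{X^\gamma_m}(A\cap X^\gamma_m),\qquad R_\gamma(A)=B_\gamma\cup\bigcup_m\overline{A\cap X^\gamma_m},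
\]
where the interior is taken relative to $X^\gamma_m$. Relatively open and relatively closed subsets of the closed set $X^\gamma_m$ are Borel in $X$, so both sets are Borel, and both are monotone in $A$. We have $L_\gamma(A)\setminus A\subseteq B_\gamma$, and $A\subseteq R_\gamma(A)$ because the $X^\gamma_m$ cover $X\setminus B_\gamma$. If $A\cap X^\gamma_m$ is clopen in $X^\gamma_m$ for every $m$, then it equals its relative interior and its closure, so $L_\gamma(A)=R_\gamma(A)=A\cup B_\gamma$. By Lemma~\ref{lem:pieces} this happens for some $\gamma$. Lemma~\ref{lem:glue} gives a monotone Borel hull operation $\Psi$ on the $\mu$-measurable sets with respect to the $\mu$-null ideal. Since $g$ is a bijection that preserves Borel, null and measurable sets in both directions, $A\mapsto g^{-1}(\Psi(g(A)))$ is a monotone Borel hull on $\mathcal S_{\mathcal N}$.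
\end{proof}

The hypothesis $\operatorname{cof}(\mathcal N)=\aleph_1$ bounds the number of levels by $\aleph_1$, so that only countably many levels lie below the rank of a set. This is what keeps $\Psi(A)$ Borel and $\Psi(A)\setminus A$ null in Lemma~\ref{lem:glue}.

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{FRS}
Tomasz Filipczak, Andrzej Roslanowski and Saharon Shelah, \emph{On Borel hull operations}, arXiv:1308.3749 (2013).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
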